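\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{A conjecture of Li and Nirenberg on extending the Hopf lemma:\\
counterexamples and the sharp order of vanishing}


\begin{abstract}
Let $u\ge v>0$ be smooth on a cylinder $0<t<1$, $|y|<1$, $y\in\mathbb R^n$, with $u_t>0$, $u=0$ on
$\{t=0\}$ and $u_t(0,0)=0$, and suppose that $\Delta u(t,y)\le\Delta v(s,y)$ whenever $u(t,y)=v(s,y)$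
with $t\le s$. Li and Nirenberg conjectured that $u\equiv v$ if $u(t,0)$ and $v(t,0)$ vanish to finite
order at $t=0$. We disprove this for every $n\ge1$ by explicit polynomials in which both orders
equal any prescribed $k\ge4$. We also show that $4$ is the exact threshold: if $u(t,0)$ vanishes
to order $2$ or $3$, then $u\equiv v$, whatever the order of $v$.
\end{abstract}

\section{The question and the results}

Let $n\ge1$ and
\[
\Omega=\{(t,y): 0<t<1,\ |y|<1\},\qquad y\in\mathbb R^n .
\]
Let $u\ge v$ be functions that are $C^\infty$ in $\Omega$ and up to its boundary, with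
\begin{gather}
u>0,\quad v>0,\quad u_t>0\quad\text{in }\Omega, \label{pos}\\
u(0,y)=0\quad\text{for }|y|<1. \label{zero}
\end{gather}
The main condition compares the Laplacians, taken in all variables $(t,y)$, at points with the
same $y$ at which $u$ and $v$ have the same value:
\begin{equation}\label{main}
\text{if } u(t,y)=v(s,y)\text{ with } 0<t\le s<1,\ |y|<1,\quad\text{then}\quad
\Delta u(t,y)\le\Delta v(s,y).
\end{equation}
Finally, $u$ is degenerate at the origin:
\begin{equation}\label{deg}
u_t(0,0)=0 .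
\end{equation}

To see what \eqref{main} measures, replace it by $\Delta u\le\Delta v$ at every point of $\Omega$.
Then $u-v$ is nonnegative and superharmonic, and it vanishes at the origin. The Hopf lemma says that either
$u\equiv v$ or $(u-v)_t(0,0)>0$. Since $0\le v\le u$ and \eqref{zero}, \eqref{deg} hold, we have
$u_t(0,0)=v_t(0,0)=0$, so $u\equiv v$. Condition \eqref{main} asks for the inequality between
Laplacians only at pairs of points at which the values $u(t,y)$ and $v(s,y)$ agree, and these points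
are in general different. Without
\eqref{deg} there is nothing to expect: $u=2t$, $v=t$ satisfy all the other conditions.

In one dimension (no $y$) the conclusion survives. Li and Nirenberg \cite{LN} proved the following. Let
$u\ge v$ be positive, of class $C^3$ and $C^2$ respectively on $(0,b)$, and in $C^1([0,b])$,
with $u(0)=\dot u(0)=0$ and $\dot u>0$ on $(0,b)$ or $v'>0$ on $(0,b)$. If
$\ddot u(t)\le v''(s)$ whenever $u(t)=v(s)$ with $0<t\le s<b$, then $u\equiv v$ on $[0,b]$. In
higher dimensions they posed in \cite{LN} the conjecture that, under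
\eqref{pos}--\eqref{deg} and the additional assumption
\begin{equation}\label{fin}
u(t,0)\text{ and }v(t,0)\text{ vanish at }t=0\text{ of finite order},
\end{equation}
one has $u\equiv v$. The conjecture is false.

\begin{theorem}\label{thm:counter}
Let $n\ge1$ and $k\ge4$ be integers, and put
\[
b=\tfrac12\,4^{-k},\qquad a=\frac{4^{1-k}}{k^2(k-1)^2}.
\]
Then
\[
u(t,y)=t|y|^2+a\,t^k,\qquad v(t,y)=\tfrac12(t+t^2)|y|^2+ab\,t^k
\]
satisfy $u\ge v$ and \eqref{pos}--\eqref{fin}, and $u>v$ everywhere in $\Omega$. The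
inequality in \eqref{main} is even strict, and $u(t,0)$, $v(t,0)$ vanish to order exactly $k$.
\end{theorem}

For $k=4$ the constants are $a=1/9216$ and $b=1/512$. In these examples $u_t(0,y)=|y|^2$ vanishes
only at $y=0$.

By \eqref{zero} and \eqref{deg}, $u(t,0)$ vanishes at least to order $2$. For the two orders that Theorem
\ref{thm:counter} leaves out, uniqueness holds.

\begin{theorem}\label{thm:positive}
Let $u\ge v$ be $C^\infty$ in $\overline\Omega$ and satisfy \eqref{pos}--\eqref{deg}. If
$u(t,0)$ vanishes at $t=0$ to order $k\in\{2,3\}$, then $u\equiv v$.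
\end{theorem}

Nothing is assumed about the order of $v(t,0)$. The number $4$ enters the two theorems in different ways.
In Theorem \ref{thm:counter} it is the smallest $k$ with $k/2\le k-2$, an inequality between the exponents
of a gain and a loss. In Theorem \ref{thm:positive} the point is that for $k\le3$ the leading homogeneous part
of $u_t$ at the origin is positive on the $t$-axis. For $k\ge4$ this part may be $|y|^2$, and then
the main steps of the proof break down (Remark \ref{rem:c}).

Section \ref{sec:counter} proves Theorem \ref{thm:counter}. The proof of Theorem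
\ref{thm:positive} studies the displacement $w(s,y)=s-\tau$, where $u(\tau,y)=v(s,y)$. It
satisfies a differential inequality (Section \ref{sec:reduction}). If $w\not\equiv0$, two
incompatible things happen on a suitable ray $\{r\omega_0\}$: comparing leading parts of $u$ and
$v$ gives $w(r\omega_0)=o(r)$ as $r\to0$ (Section \ref{sec:leading}), and a barrier in a cone gives
$w(r\omega_0)\ge c'r$ with $c'>0$ for all small $r$ (Sections \ref{sec:cone} and \ref{sec:barrier}).

\section{Counterexamples for $k\ge4$}\label{sec:counter}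

\subsection{A degenerate pair with equality, and its repair}

Start with $u_0=t|y|^2$ and $v_0=\frac12t|y|^2$. For $y\ne0$, $u_0(t,y)=v_0(s,y)$ means $t=s/2$,
and then
\[
\Delta u_0(t,y)=2nt=ns=\Delta v_0(s,y).
\]
So off the axis $y=0$, \eqref{main} holds with equality although $u_0=2v_0$. The pair is not
admissible: $u_0$ and $v_0$ vanish on the axis, and there \eqref{main} fails for $t>s/2$.
A term $t^k$ is needed on the axis, and this destroys the equality off it.

Adding it alone is not enough. Let $u_1=t|y|^2+at^k$ and $v_1=\frac12t|y|^2+abt^k$ with $a>0$ and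
$0<b\le1$, where $b\le 1$ is needed for $u_1\ge v_1$. Equality $u_1(t,y)=v_1(s,y)$ means
$|y|^2(\frac s2-t)=a(t^k-bs^k)$, and then
\[
\Delta v_1(s,y)-\Delta u_1(t,y)=2n\big(\tfrac s2-t\big)-k(k-1)a\,(t^{k-2}-bs^{k-2}).
\]
If $b\ge2^{2-k}$, then \eqref{main} fails on the axis for small $s$: there $t=b^{1/k}s>s/2$, and the first
term is negative of order $s$, while the second is $O(s^{k-2})$. If $b<2^{2-k}$, fix $y\neq0$ and let
$s\to0$. Then $\frac s2-t=O(s^k)$, and
\[
\Delta v_1(s,y)-\Delta u_1(t,y)=-k(k-1)a\,(2^{2-k}-b+o(1))\,s^{k-2}<0 .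
\]

In the second case the loss, of order $s^{k-2}$, must be paid for away from the axis. The term
$\frac12t^2|y|^2$ added to $v$ does this, since its second $t$-derivative is $|y|^2$. Now there are
two gains. With $D=\frac12(s+s^2)-t$, the term $2nD$ acts near the axis and $|y|^2$ away from it. If
$t$ is a small multiple of $s$, then $D$ is of order $s$ and pays for the loss alone. Otherwise, for
$b$ small, the level condition $|y|^2D=a(t^k-bs^k)$ makes the product of the two gains comparable to
$as^k$. By the arithmetic--geometric mean inequality the total gain is then at least of order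
$\sqrt a\,s^{k/2}$, while the loss is at most of order $a\,s^{k-2}$. For $a$ small the gain wins for
all $0<s<1$ as soon as $k/2\le k-2$, that is, $k\ge4$.

\subsection{Proof of Theorem \ref{thm:counter}}

In $\Omega$ we have $u>0$, $v>0$, $u_t=|y|^2+kat^{k-1}>0$ and
\[
u-v=\tfrac12t(1-t)|y|^2+(1-b)a\,t^k>0 .
\]
Moreover $u(0,y)=0$, $u_t(0,0)=0$, $u(t,0)=at^k$ and $v(t,0)=abt^k$. Only \eqref{main} remains.

Let $u(t,y)=v(s,y)$ with $0<t\le s<1$ and $|y|<1$. Put
\[
D=\tfrac12(s+s^2)-t,\qquad X=t^k-bs^k,
\]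
so that the level condition reads
\begin{equation}\label{level}
|y|^2D=aX .
\end{equation}
Since $\Delta u(t,y)=2nt+k(k-1)at^{k-2}$ and
$\Delta v(s,y)=n(s+s^2)+|y|^2+k(k-1)ab\,s^{k-2}$, and since $t\le s$,
\begin{equation}\label{E}
E:=\Delta v(s,y)-\Delta u(t,y)=2nD+|y|^2-k(k-1)a\,(t^{k-2}-bs^{k-2})
\ \ge\ 2nD+|y|^2-k(k-1)a\,s^{k-2}.
\end{equation}

\emph{Case 1: $D\ge s/4$.} As $k\ge4$ and $0<s<1$, we have $s^{k-2}\le s$, and \eqref{E} gives
\[
E\ge\frac n2s-k(k-1)a\,s\ge s\Big(\frac12-\frac{4^{1-k}}{k(k-1)}\Big)>0 .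
\]

\emph{Case 2: $D<s/4$.} Then $t=\frac12(s+s^2)-D>s/4$, hence $X>(4^{-k}-b)s^k=\frac12\,4^{-k}s^k>0$.
By \eqref{level}, $y\ne0$ and $D=aX/|y|^2$. From \eqref{E} and the arithmetic--geometric mean
inequality,
\[
E\ge\frac{2naX}{|y|^2}+|y|^2-k(k-1)a\,s^{k-2}\ge2\sqrt{2naX}-k(k-1)a\,s^{k-2}
>2^{1-k}\sqrt a\,s^{k/2}-k(k-1)a\,s^{k-2},
\]
where the last step uses $2nX\ge2X>4^{-k}s^k$. The value of $a$ was chosen so that
$k(k-1)\sqrt a=2^{1-k}$. Therefore
\[
E>2^{1-k}\sqrt a\,\big(s^{k/2}-s^{k-2}\big)\ge0,
\]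
because $0<s<1$ and $k-2\ge k/2$. \qed

\section{The displacement and the leading forms}\label{sec:reduction}

From here on $u,v$ are as in Theorem \ref{thm:positive}. We write
\[
r=|(t,y)|\ \ (\text{or } |(s,y)|),\qquad \varphi=u_t,\qquad d=k-1\in\{1,2\}.
\]

\subsection{The differential inequality}

For $(s,y)\in\Omega$ we have $u(0,y)=0<v(s,y)\le u(s,y)$ and $u_t>0$. So there is a unique
$\tau=\tau(s,y)\in(0,s]$ with $u(\tau,y)=v(s,y)$, and $\tau$ is smooth in $\Omega$ by the
implicit function theorem. The \emph{displacement} $w=s-\tau\in[0,s)$ vanishes exactly where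
$u=v$. Differentiating $v(s,y)=u(\tau(s,y),y)$ twice, with derivatives of $u$ taken at $(\tau,y)$,
\[
v_{ss}=u_{tt}\tau_s^2+u_t\tau_{ss},\qquad
v_{y_iy_i}=u_{tt}\tau_{y_i}^2+2u_{ty_i}\tau_{y_i}+u_t\tau_{y_iy_i}+u_{y_iy_i}.
\]
Adding these and subtracting $\Delta u=u_{tt}+\Delta_yu$ at $(\tau,y)$ gives
\[
\Delta v(s,y)-\Delta u(\tau,y)=u_t\Delta\tau+u_{tt}(|\nabla\tau|^2-1)+2\nabla_yu_t\cdot\nabla_y\tau .
\]
The left side is $\ge0$ by \eqref{main}. Insert $\tau=s-w$, so that $|\nabla\tau|^2-1=-2w_s+|\nabla w|^2$.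
The result is
\begin{equation}\label{Q}
Q[w]:=\varphi\,\Delta w+2\nabla\varphi\cdot\nabla w-\varphi_t|\nabla w|^2\le0\quad\text{in }\Omega,
\end{equation}
with $\varphi,\nabla\varphi,\varphi_t$ evaluated at the displaced point $(s-w(s,y),y)$. Dividing by
$\varphi>0$ we get $\Delta w+F\cdot\nabla w\le0$ with a vector field $F$ that is continuous in $\Omega$.
The strong maximum principle for the nonnegative function $w$ gives the alternative $w\equiv0$,
i.e.\ $u\equiv v$, or $w>0$ throughout $\Omega$. For the rest of the paper we \emph{assume}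
\begin{equation}\label{wpos}
w>0\quad\text{in }\Omega,
\end{equation}
and derive a contradiction.

\subsection{The leading forms}

By continuity $\varphi\ge0$ also on $\{t=0\}$. Since $\varphi(0,y)\ge0=\varphi(0,0)$, the function
$\varphi(0,\cdot)$ has a minimum at $y=0$ and $\nabla_y\varphi(0,0)=0$; this is where \eqref{deg} is
used. The function $\varphi(t,0)$ vanishes to order exactly $d$ at $t=0$ and is positive for $t>0$.
By Taylor's formula, near the origin in $\overline\Omega$,
\[
\varphi=q+O(r^{d+1}),\qquad\nabla\varphi=\nabla q+O(r^d),\qquad\varphi_t=O(r^{d-1}),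
\]
where $q$ is homogeneous of degree $d$. It satisfies $q\ge0$ on $\{t\ge0\}$, as the limit of
$\varphi(\lambda x)/\lambda^d$ for $\lambda\downarrow0$, and
\begin{equation}\label{q}
q=ct\ \ (k=2),\qquad q=y\cdot My+t\,\ell\cdot y+ct^2\ \ (k=3),\qquad c>0,\quad M=M^T\ge0 .
\end{equation}
The positivity of $c$ is how the order of $u(t,0)$ enters. For $d\ge3$ the leading form of $\varphi$
could have degree less than $d$ and vanish on the $t$-axis.

With $U=\int_0^tq\,dt'$ we have
\[
u=U+O(r^{k+1}),\qquad\Delta u=\Delta U+O(r^{k-1}).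
\]
Since $0\le v\le u=O(r^k)$ on $\{t\ge0\}$, all Taylor terms of $v$ at $0$ of degree less than $k$ vanish:
the lowest nonzero one would have to vanish on $\{t>0\}$. So $v=V+O(r^{k+1})$ with $V$
homogeneous of degree $k$ and
\begin{equation}\label{VU}
0\le V\le U\quad\text{on }\{t\ge0\}.
\end{equation}
Also $v(0,y)=0$ for $|y|<1$, so $V$ is divisible by $t$.

\section{The leading forms agree}\label{sec:leading}

\begin{proposition}\label{prop:VU}
$V=U$.
\end{proposition}

For $k=2$ this is short. Here $U=\frac c2t^2$ and $V=et^2+t\,m\cdot y$. Dividing $V\ge0$ by $t$ and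
letting $t\to0$ gives $m\cdot y\ge0$ for all $y$, so $m=0$, and $V\le U$ gives $e\le c/2$. Letting
$s\to0$ in $\Delta u(\tau(s,0),0)\le\Delta v(s,0)$ gives $c\le2e$. Hence $V=U$.

The case $k=3$ occupies the rest of this section up to \S\ref{ss:consequence}. Then
\[
U=t\,y\cdot My+\tfrac12t^2\,\ell\cdot y+\tfrac c3t^3,\qquad V=t\,y\cdot Py+t^2\,m\cdot y+et^3
\]
with $P=P^T$. Dividing \eqref{VU} by $t$ and letting $t\to0$ gives $0\le P\le M$; setting $y=0$ gives
$0\le e\le c/3$. For each $\xi\in\mathbb R^n$, $\partial_\eta U(\eta,\xi)=q(\eta,\xi)\ge0$ is a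
quadratic polynomial in $\eta$ with leading coefficient $c>0$, so $U(\cdot,\xi)$ is a strictly
increasing bijection of $[0,\infty)$ onto itself.

\subsection{What survives rescaling}

The natural idea is to rescale \eqref{main} around the origin. We shall do so twice, at two different
scales, and therefore state the rescaling and its algebraic consequence once.

\begin{lemma}\label{lem:alg}
Let $W(\xi)=W(0)+A\cdot\xi+\xi\cdot B\xi\ge0$ on $\mathbb R^n$, with $B$ symmetric, and define
$\eta(\xi)\ge0$ by $U(\eta(\xi),\xi)=W(\xi)$. Suppose that for some $h\in\mathbb R$ and $b\in\mathbb R^n$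
\begin{equation}\label{ineq}
\Delta U(\eta(\xi),\xi)=2(\operatorname{tr}M+c)\,\eta(\xi)+\ell\cdot\xi\le2\operatorname{tr}B+2h+b\cdot\xi
\qquad\text{for all }\xi .
\end{equation}
Then $B\ge0$ and
\[
(\operatorname{tr}M+c)\,\eta(0)\le\operatorname{tr}B+h,\qquad
c\operatorname{tr}B\le h\operatorname{tr}M,\qquad c\,\eta(0)\le h .
\]
\end{lemma}

\begin{proof}
$B\ge0$ because $W\ge0$. The first inequality is \eqref{ineq} at $\xi=0$. Averaging \eqref{ineq} over
$\pm\xi$ removes the linear terms:
\begin{equation}\label{avg}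
(\operatorname{tr}M+c)\,\tfrac12\big(\eta(\xi)+\eta(-\xi)\big)\le\operatorname{tr}B+h .
\end{equation}

Suppose $M\ne0$ and let $\nu\cdot M\nu>0$. As $\Lambda\to\infty$,
\[
\Lambda^{-2}U(\eta',\pm\Lambda\nu)\to\eta'\,\nu\cdot M\nu\ \ (\eta'\ge0\text{ fixed}),\qquad
\Lambda^{-2}W(\pm\Lambda\nu)\to\nu\cdot B\nu .
\]
Since $U$ is increasing in its first argument, $\eta(\pm\Lambda\nu)\to(\nu\cdot B\nu)/(\nu\cdot M\nu)$, and
\eqref{avg} yields
\[
(\operatorname{tr}M+c)\,\nu\cdot B\nu\le(\operatorname{tr}B+h)\,\nu\cdot M\nu .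
\]
The vectors with $\nu\cdot M\nu>0$ are dense (as $M\ge0$, the others form the proper subspace $\ker M$),
so this holds for all $\nu$. Summing over an orthonormal basis gives
$(\operatorname{tr}M+c)\operatorname{tr}B\le(\operatorname{tr}B+h)\operatorname{tr}M$, that is,
$c\operatorname{tr}B\le h\operatorname{tr}M$.

Suppose $M=0$. Then $t\,\ell\cdot y+ct^2\ge0$ on $\{t\ge0\}$ forces $\ell=0$, so $U(\eta,\xi)=\frac c3\eta^3$. By
\eqref{avg} and $\eta\ge0$, $\eta$ is bounded, hence so is the polynomial $W=\frac c3\eta^3$. So $W$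
is constant, $B=0$, and $c\operatorname{tr}B=0=h\operatorname{tr}M$.

The first two inequalities give $(\operatorname{tr}M+c)\eta(0)\le\frac hc(\operatorname{tr}M+c)$,
which is the third.
\end{proof}

\begin{lemma}\label{lem:scale}
Let $s_j\to0$ and $S_j\to0$ be positive sequences, $A,b\in\mathbb R^n$, $h\in\mathbb R$ and $B$ a symmetric
matrix such that, for every $\xi\in\mathbb R^n$,
\[
S_j^{-3}v(s_j,S_j\xi)\to W(\xi)=W(0)+A\cdot\xi+\xi\cdot B\xi,\qquad
\limsup_{j\to\infty}S_j^{-1}\Delta v(s_j,S_j\xi)\le2\operatorname{tr}B+2h+b\cdot\xi .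
\]
Then the hypotheses, and hence the conclusions, of Lemma \ref{lem:alg} hold.
\end{lemma}

\begin{proof}
$W\ge0$ because $v\ge0$. Fix $\xi$, take $j$ so large that $(s_j,S_j\xi)\in\Omega$, and put
$\eta_j=\tau(s_j,S_j\xi)/S_j$, so that
$S_j^{-3}u(S_j\eta_j,S_j\xi)=S_j^{-3}v(s_j,S_j\xi)\to W(\xi)$. For fixed $\eta'\ge0$ we have
$S_j^{-3}u(S_j\eta',S_j\xi)\to U(\eta',\xi)$. If $\eta'>\eta(\xi)$, this limit exceeds $W(\xi)$, and
since $u$ increases in $t$, $\eta_j<\eta'$ for large $j$. In the same way $\eta_j>\eta'$ for large $j$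
if $0\le\eta'<\eta(\xi)$. As $\eta_j\ge0$, it follows that $\eta_j\to\eta(\xi)$. Now
$S_j^{-1}\Delta u(S_j\eta_j,S_j\xi)=\Delta U(\eta_j,\xi)+O(S_j)\to\Delta U(\eta(\xi),\xi)$. Dividing
$\Delta u(\tau,y)\le\Delta v(s,y)$ at $(s,y)=(s_j,S_j\xi)$ by $S_j$ and letting $j\to\infty$ gives
\eqref{ineq}.
\end{proof}

\subsection{First scale: $V=U$ or $V=0$}

Take any $s_j\to0$ and $S_j=s_j$. Then $W(\xi)=V(1,\xi)=e+m\cdot\xi+\xi\cdot P\xi$, and
$s_j^{-1}\Delta v(s_j,s_j\xi)\to\Delta V(1,\xi)=2\operatorname{tr}P+2m\cdot\xi+6e$. So Lemma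
\ref{lem:scale} applies with $B=P$, $h=3e$, $b=2m$. Put $\kappa=\eta(0)$. Since
$\frac c3\kappa^3=U(\kappa,0)=e\le\frac c3$, we have $\kappa\in[0,1]$ and $h=c\kappa^3$. Lemma
\ref{lem:alg} gives
\[
\kappa\le\kappa^3,\qquad\operatorname{tr}P\le\kappa^3\operatorname{tr}M,\qquad
(\operatorname{tr}M+c)\kappa\le\operatorname{tr}P+c\kappa^3 .
\]
The first inequality leaves $\kappa=1$ or $\kappa=0$.

If $\kappa=1$, then $e=c/3$, and the third inequality reads $\operatorname{tr}M\le\operatorname{tr}P$;
with $P\le M$ this gives $P=M$. Now $V-U=t^2(m-\frac12\ell)\cdot y\le0$ for all $y$, so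
$m=\frac12\ell$, and $V=U$ as desired.

If $\kappa=0$, then $e=0$, and $\operatorname{tr}P\le0$ with $P\ge0$ gives $P=0$. Then
$V=t^2\,m\cdot y\ge0$ gives $m=0$, and $V=0$.

\subsection{Second scale: $V=0$ is impossible}

Suppose $V=0$. At the scale above nothing is left of $v$: the point $\tau$ is much smaller than $s$,
so $s$ is the wrong unit of length. The right one must be read off from $v$. On the axis it is
$\tau(s,0)$. Off the axis the equation $u(\tau,y)=v(s,y)$ involves
$\tau\,y\cdot My$ against $\frac12y\cdot D_y^2v(s,0)\,y$, so $D_y^2v(s,0)$ has to be taken into account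
as well. We use the sum of the two. Write
\[
f(s)=v(s,0)=O(s^4),\qquad T(s)=\tau(s,0)\in(0,s],\qquad f(s)=u(T(s),0)=\tfrac c3T^3+O(T^4).
\]

\emph{Claim: $\liminf_{s\to0}f''(s)/T(s)\le0$.} Otherwise $f''\ge\delta T\ge\delta'f^{1/3}$ on some
interval $(0,s_0)$ with $\delta,\delta'>0$. Since $f(0)=f'(0)=0$, we get $f'>0$ there. Multiplying by
$f'$ and integrating, $f'^2\ge\frac32\delta'f^{4/3}$, so
$(f^{1/3})'=\frac13f'f^{-2/3}\ge\delta''>0$ and $f\ge(\delta''s)^3$, which contradicts $f=O(s^4)$.

Choose $s_j\to0$ with $\limsup f''(s_j)/T(s_j)\le0$, write $T_j=T(s_j)$, and put, with $\|\cdot\|$ the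
operator norm,
\[
S_j=T_j+\big\|\tfrac12D_y^2v(s_j,0)\big\|,\qquad B_j=\frac{D_y^2v(s_j,0)}{2S_j},\qquad
A_j=\frac{\nabla_yv(s_j,0)}{S_j^2},
\]
so that $\|B_j\|+T_j/S_j=1$. Since $v(0,y)=0$, all pure $y$-derivatives of $v$ are $O(s)$ near the
origin. Hence $S_j\to0$, and by Taylor's formula in $y$, for $\xi$ in a bounded set and $j$ large,
\[
\frac{v(s_j,S_j\xi)}{S_j^3}=\frac{f(s_j)}{S_j^3}+A_j\cdot\xi+\xi\cdot B_j\xi+O(s_j|\xi|^3)\ \ge0 .
\]
Here $f(s_j)/S_j^3=\big(\frac c3+O(T_j)\big)(T_j/S_j)^3$ is bounded. If $A_j\ne0$, inserting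
$\xi=-A_j/|A_j|$ shows that $|A_j|$ is bounded too. Along a subsequence $T_j/S_j\to\vartheta\in[0,1]$,
$B_j\to B$ and $A_j\to A$, with
\begin{equation}\label{norm}
\|B\|+\vartheta=1,
\end{equation}
and the displayed quotient converges to $W(\xi)=\frac c3\vartheta^3+A\cdot\xi+\xi\cdot B\xi$. In
particular $\eta(0)=\vartheta$.

For the Laplacian, $S_j^{-1}\Delta_yv(s_j,S_j\xi)=2\operatorname{tr}B_j+O(s_j|\xi|)$, and
\[
S_j^{-1}v_{ss}(s_j,S_j\xi)=\frac{f''(s_j)}{T_j}\cdot\frac{T_j}{S_j}+\nabla_yv_{ss}(s_j,0)\cdot\xi+O(S_j|\xi|^2).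
\]
The first term has $\limsup\le0$ because $0\le T_j/S_j\le1$. The second tends to $0$, since $V=0$ means
that all third derivatives of $v$ vanish at the origin. So Lemma \ref{lem:scale} applies with $h=0$ and
$b=0$. It gives $c\vartheta\le0$, $c\operatorname{tr}B\le0$ and $B\ge0$. Hence $\vartheta=0$ and
$B=0$, which contradicts \eqref{norm}. This completes the proof of Proposition \ref{prop:VU}. \qed

\subsection{Consequence: the displacement is small}\label{ss:consequence}

Let again $k\in\{2,3\}$, and let $S_+=\{x=(t,y):|x|=1,\ t>0\}$.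

\begin{proposition}\label{prop:small}
If $\omega_0\in S_+$ and $q(\omega_0)>0$, then $w(r\omega_0)=o(r)$ as $r\to0$.
\end{proposition}

\begin{proof}
By Proposition \ref{prop:VU}, $u-v=O(r^{k+1})=O(r^{d+2})$. Fix a small $\sigma'>0$, let $r\omega_0=(s,y)$,
and suppose $w(r\omega_0)\ge\sigma'r$. If $\sigma'$ is small, then $s-\sigma'r>0$ and
$q(t',y)\ge\frac12q(\omega_0)r^d$ for $s-\sigma'r\le t'\le s$. Hence, as $\varphi>0$,
\[
u(s,y)-v(s,y)=u(s,y)-u(s-w,y)\ge\int_{s-\sigma'r}^s\varphi(t',y)\,dt'
\ge\sigma'r\big(\tfrac12q(\omega_0)r^d-Cr^{d+1}\big),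
\]
which is impossible for small $r$. So for every small $\sigma'>0$ we have $w(r\omega_0)<\sigma'r$ once
$r$ is small.
\end{proof}

\section{A cone with exponent below one}\label{sec:cone}

\subsection{The model case}\label{ss:model}

Proposition \ref{prop:small} will be contradicted by a lower barrier for $w$. To find it, replace \eqref{Q} by its
leading linear part $q\Delta w+2\nabla q\cdot\nabla w\le0$, i.e.\
$\operatorname{div}(q^2\nabla w)\le0$, and take $n=1$, $q=t$. The inequality now says
$\Delta(tw)\le0$. In polar coordinates $t=r\cos\alpha$, $y=r\sin\alpha$, let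
\[
\psi=r^\gamma\,\frac{\cos((1+\gamma)\alpha)}{\cos\alpha},\qquad|\alpha|<\frac{\pi}{2(1+\gamma)},\qquad0<\gamma<1 .
\]
Since $t\psi=r^{1+\gamma}\cos((1+\gamma)\alpha)$ is harmonic, $t\Delta\psi+2\psi_t=0$. On this cone
$\psi>0$, on its sides $\psi=0$, and the sides lie in $\{t>0\}$. If $w>0$ and
$\varepsilon>0$ is so small that $w\ge\varepsilon\psi$ on $r=\rho$, the maximum principle for
$w-\varepsilon\psi$ gives $w\ge\varepsilon\psi$ for $r<\rho$. (At the vertex $\psi\to0\le w$.) On
the axis, $w\ge\varepsilon r^\gamma$, so $w$ is not $o(r)$.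

Two points must be settled for the true inequality \eqref{Q}. First, for general $q$ we need a cone
on which the homogeneous exponent $\gamma$ is less than $1$. This is done here. Second, the
coefficients in \eqref{Q} are taken at the displaced point, and $\varepsilon r^\gamma\gg r$ near
the vertex, so $\varepsilon\psi$ cannot be used as it stands. This is dealt with in Section
\ref{sec:barrier}.

\subsection{The eigenvalue inequality}

For $\psi=r^\beta g(\omega)$ we have
$\nabla\psi=r^{\beta-1}(\beta g\,\omega+\nabla_Sg)$, where $\nabla_S$, $\operatorname{div}_S$ are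
taken on the unit sphere of $\mathbb R^{n+1}$. As $q^2$ is homogeneous of degree $2d$,
\begin{equation}\label{polar}
\operatorname{div}(q^2\nabla\psi)=r^{\beta+2d-2}\big[\operatorname{div}_S(q^2\nabla_Sg)+\beta(\beta+2d+n-1)q^2g\big].
\end{equation}
For $\beta=1$ the constant is $n+2d$, and a cone has exponent below $1$ when the corresponding
Dirichlet eigenvalue is below $n+2d$. A natural test function is $t$ itself: it vanishes on $\partial S_+$ and
is homogeneous of degree $1$.

\begin{lemma}\label{lem:J}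
For $g_0=t|_{S_+}$,
\[
\int_{S_+}q^2|\nabla_Sg_0|^2-(n+2d)\int_{S_+}q^2g_0^2=-2J,\qquad J=\int_{S_+}t\,q\,q_t>0 .
\]
\end{lemma}

\begin{proof}
Apply \eqref{polar} to $\psi=t$ and use $\operatorname{div}(q^2\nabla t)=2qq_t$. On $S_+$ this says
$\operatorname{div}_S(q^2\nabla_Sg_0)+(n+2d)q^2g_0=2qq_t$. Multiply by $g_0$, which vanishes on
$\partial S_+$, and integrate by parts.

If $d=1$, then $J=c^2\int t^2>0$. If $d=2$, the terms odd in $y$ integrate to zero, so
\[
J=\int_{S_+}(y\cdot My+ct^2+t\,\ell\cdot y)(2ct^2+t\,\ell\cdot y)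
=\int_{S_+}\big[2ct^2(y\cdot My+ct^2)+(t\,\ell\cdot y)^2\big]>0 .\qedhere
\]
\end{proof}

\begin{remark}\label{rem:c}
Both Proposition \ref{prop:VU} and Lemma \ref{lem:J} use $c>0$. For the form $q=|y|^2$, i.e.\ $c=0$, $\ell=0$,
$M=I$, one has $\operatorname{div}(q^2\nabla t)=0$ and $J=0$, and the pair $U=t|y|^2$, $V=\frac12U$
satisfies \eqref{main} for $y\neq0$ with displacement $w=s/2$, exactly of order $r$ along rays.
These are the leading forms of the examples in Theorem \ref{thm:counter}.
\end{remark}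

We now move the test function into a region where $q>0$. The form $q$ may vanish on $\partial S_+$ and
even inside $S_+$ (as $q=(y+t)^2$ does for $n=1$). Let $\mathcal O=S_+\cap\{q>0\}$.

\begin{lemma}\label{lem:G}
There is a connected open set $G$ with smooth boundary and $\overline G\subset\mathcal O$ such that the
first Dirichlet eigenvalue $\mu$ of $-\operatorname{div}_S(q^2\nabla_Sg)=\mu q^2g$ in $G$ satisfies $\mu<n+2d$.
\end{lemma}

\begin{proof}
Let $\chi\in C^\infty(\mathbb R)$, $0\le\chi\le1$, $\chi=0$ on $(-\infty,1]$, $\chi=1$ on $[2,\infty)$, and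
$g_\epsilon=(t-\epsilon)_+\,\chi(q/\epsilon)$. This is Lipschitz with compact support in
$\mathcal O$. Almost everywhere,
\[
q\nabla_Sg_\epsilon=q\,\chi(q/\epsilon)\mathbf 1_{\{t>\epsilon\}}\nabla_St
+(t-\epsilon)_+\,\frac q\epsilon\,\chi'(q/\epsilon)\nabla_Sq .
\]
The second term is bounded uniformly in $\epsilon$ and lives on $\{\epsilon<q<2\epsilon\}$, whose
measure tends to $0$. By dominated convergence, as $\epsilon\to0$,
\[
\int_{S_+}q^2|\nabla_Sg_\epsilon|^2\to\int_{S_+}q^2|\nabla_Sg_0|^2,\qquad
\int_{S_+}q^2g_\epsilon^2\to\int_{S_+}q^2g_0^2 .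
\]
By Lemma \ref{lem:J}, for some $\epsilon$,
\begin{equation}\label{quot}
\int q^2|\nabla_Sg_\epsilon|^2<(n+2d)\int q^2g_\epsilon^2 .
\end{equation}

Take $\zeta\in C_c^\infty(\mathcal O)$ with $0\le\zeta\le1$ and $\zeta=1$ on
$\operatorname{supp}g_\epsilon$. By Sard's theorem $\zeta$ has a regular value in $(0,1)$. The
superlevel set $G_0$ of $\zeta$ at that value is open, has smooth boundary and finitely many
components, contains $\operatorname{supp}g_\epsilon$, and $\overline{G_0}\subset\mathcal O$ is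
compact. Both sides of \eqref{quot} are sums over the components, so \eqref{quot} holds on at
least one of them. Call it $G$. There $g_\epsilon\not\equiv0$ is an admissible test function, and $\mu<n+2d$
because $\mu$ is the minimum of the quotient $\int_Gq^2|\nabla_Sg|^2/\int_Gq^2g^2$ over nonzero $g\in H_0^1(G)$.
\end{proof}

\subsection{A strict subsolution}

Since $q>0$ on $\overline G$, the eigenvalue problem is uniformly elliptic with smooth
coefficients. Its first eigenfunction $g$ is smooth on $\overline G$ and positive in $G$, and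
$|\nabla_Sg|>0$ on $\partial G$ by the Hopf lemma. Choose
\[
\gamma\in(0,1)\quad\text{with}\quad\Gamma:=\gamma(\gamma+2d+n-1)>\mu ,
\]
which is possible since $\Gamma\to n+2d>\mu$ as $\gamma\to1$. Let $K=\{r\omega:\omega\in G,\ r>0\}$. By
\eqref{polar}, $r^\gamma g$ is a strict subsolution in $K$, but the strictness is proportional to $g$ and is lost
at $\partial K$, where the error terms of Section \ref{sec:barrier} do not vanish. A small multiple
of $g^2$ repairs this. With a constant $\lambda>0$ put
\[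
\tilde g=g+\lambda g^2,\qquad\psi=r^\gamma\tilde g(\omega)\quad\text{on }K .
\]
Since $\operatorname{div}_S(q^2\nabla_S(g^2))=-2\mu q^2g^2+2q^2|\nabla_Sg|^2$, \eqref{polar} gives
\[
q\Delta\psi+2\nabla q\cdot\nabla\psi=\frac1q\operatorname{div}(q^2\nabla\psi)
=r^{\gamma+d-2}\,q(\omega)\Big[(\Gamma-\mu)g+\lambda\big((\Gamma-2\mu)g^2+2|\nabla_Sg|^2\big)\Big].
\]
Near $\partial G$ the factor of $\lambda$ is bounded below by a positive constant and
$(\Gamma-\mu)g\ge0$. On the rest of $G$, $(\Gamma-\mu)g$ is bounded below by a positive constant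
and the factor of $\lambda$ is bounded. As $q$ is bounded below on $\overline G$ by a positive constant,
for a small fixed $\lambda$ there is $c_1>0$ with
\begin{equation}\label{sub}
q\Delta\psi+2\nabla q\cdot\nabla\psi\ge c_1r^{\gamma+d-2}\quad\text{in }K .
\end{equation}
We record, for $\overline K$ without its vertex,
\begin{equation}\label{record}
|D^i\psi|\le Cr^{\gamma-i}\ (i\le2),\qquad\psi>0\text{ in }K,\quad\psi=0\text{ on }\partial K,\qquad
t\ge a_0r,\quad a_0>0,
\end{equation}
and we let $C_0=\max\tilde g=\tilde g(\omega_0)$ with $\omega_0\in G$. Note that $q(\omega_0)>0$.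

\section{The barrier and the end of the proof}\label{sec:barrier}

The coefficients of \eqref{Q} at the displaced point are close to $q,\nabla q$ only if the displacement is at most a
small multiple of $r$. A multiple of $\psi\sim r^\gamma$ violates this near the vertex, so we
subtract a constant that removes the part $r\le r_1$, and we let the coefficient shrink with $r_1$.
Let $\sigma,\rho\in(0,\frac12)$ be constants to be fixed, and for $r_1\in(0,\rho)$ put
\[
\varepsilon=\sigma r_1^{1-\gamma},\qquad\delta=C_0r_1^\gamma .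
\]
The price is that $\varepsilon(\psi-\delta)$ is a useful lower bound only at distances comparable to $r_1$.
There it is of size $\sigma r_1$, which is enough because $r_1$ is arbitrary.
For a function $p$, let $Q[p]$ be defined as in \eqref{Q}, with coefficients at $(s-p(s,y),y)$, wherever
this point lies in $\Omega$.

\begin{lemma}\label{lem:A}
One can fix $\sigma,\rho$, independent of $r_1$, so that for $0<\theta\le\varepsilon$ and
$p=\theta(\psi-\delta)$ the expression $Q[p]$ is defined and positive at every point of $K\cap\{r<\rho\}$ at which $p>0$.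
\end{lemma}

\begin{proof}
Constants $C$ below do not depend on $\sigma,\rho,r_1,\theta$. If $p>0$, then
$C_0r^\gamma\ge\psi>\delta=C_0r_1^\gamma$, so $r>r_1$. Because $\gamma<1$,
\[
\theta r^{\gamma-1}\le\varepsilon r_1^{\gamma-1}=\sigma,\qquad0<p\le\theta C_0r^\gamma\le C_0\sigma r .
\]
For $C_0\sigma\le\frac12a_0$ we get $s-p\ge\frac12a_0r>0$. So the displaced point lies in $\Omega$, at
distance at most $r$ from the origin. From the expansions of $\varphi$ and the homogeneity of $q$ (for
$d=1$, $\nabla q$ is constant),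
\begin{gather*}
|\varphi(s-p,y)-q(s,y)|\le C(\sigma+r)r^d,\qquad
|\nabla\varphi(s-p,y)-\nabla q(s,y)|\le C(\sigma+r)r^{d-1},\\
|\varphi_t(s-p,y)|\le Cr^{d-1}.
\end{gather*}
Together with $|\nabla p|\le C\theta r^{\gamma-1}$, $|\Delta p|\le C\theta r^{\gamma-2}$ and \eqref{sub},
\[
Q[p]\ge\theta r^{\gamma+d-2}\big[c_1-C(\sigma+\rho)-C\theta r^{\gamma-1}\big]
\ge\theta r^{\gamma+d-2}\big[c_1-C(\sigma+\rho)\big],
\]
with a larger $C$ at the end. This is positive for $\sigma,\rho$ small.
\end{proof}

Fix such $\sigma,\rho$.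

\begin{lemma}\label{lem:B}
For all small $r_1$, $w\ge\varepsilon(\psi-\delta)$ in $K\cap\{r<\rho\}$.
\end{lemma}

\begin{proof}
The set $\overline K\cap\{r=\rho\}$ is compact in $\Omega$, so $m_\rho:=\min_{\overline K\cap\{r=\rho\}}w>0$ by \eqref{wpos}. Take $r_1$
so small that $\varepsilon C_0\rho^\gamma<m_\rho$; this is possible because $\varepsilon\to0$ as
$r_1\to0$. On $\{x\in\overline K:r\le\rho,\ \psi\ge\delta\}$ we have $r\ge r_1$ and
$t\ge a_0r_1$, so this is a compact subset of $\Omega$ and $w$ has a positive minimum on it. Hence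
$w/(\psi-\delta)$, which tends to $+\infty$ as $\psi\downarrow\delta$, attains its minimum
$\theta^*>0$ over the set $\{x\in\overline K:\psi>\delta,\ r\le\rho\}$ (which contains $\rho\omega_0$) at some point $x_0$.

Suppose $\theta^*<\varepsilon$. Then $x_0\notin\partial K$, because $\psi=0$ there, and
$|x_0|\ne\rho$, because on $r=\rho$ we have $w\ge m_\rho>\varepsilon C_0\rho^\gamma\ge\varepsilon(\psi-\delta)$. So with
$p=\theta^*(\psi-\delta)$ the function $w-p$ has an interior local minimum at $x_0$, with value $0$. There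
\[
p=w>0,\qquad\nabla p=\nabla w,\qquad\Delta p\le\Delta w .
\]
Since $p=w$ at $x_0$, the coefficients of $Q[p]$ and $Q[w]$ at $x_0$ are taken at the same displaced point, where
$\varphi>0$. Therefore $Q[p]\le Q[w]\le0$ at $x_0$, contrary to Lemma \ref{lem:A} with
$\theta=\theta^*$. So $\theta^*\ge\varepsilon$, which is the claim where $\psi>\delta$. Where
$\psi\le\delta$ the claim follows from $w>0$.
\end{proof}

\begin{proof}[End of the proof of Theorem \ref{thm:positive}]
Let $L=2^{1/\gamma}$ and $x=Lr_1\omega_0$ with $r_1$ small, so that $|x|<\rho$. Then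
$\psi(x)=C_0L^\gamma r_1^\gamma=2\delta$, and Lemma \ref{lem:B} gives
\[
w(x)\ge\varepsilon\delta=\sigma r_1^{1-\gamma}\,C_0r_1^\gamma=\sigma C_0r_1=\frac{\sigma C_0}{L}\,|x| .
\]
Here $\sigma,C_0,L$ are fixed and $r_1>0$ is any sufficiently small number, so $w(r\omega_0)\ge c'r$ for all small
$r$, with $c'=\sigma C_0/L>0$. As $q(\omega_0)>0$, this contradicts Proposition \ref{prop:small}. So
\eqref{wpos} is impossible, $w\equiv0$, and $u\equiv v$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{LN} YanYan Li and Louis Nirenberg, \emph{Partial results on extending the Hopf Lemma},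
arXiv:0910.0322 (2009).
\end{thebibliography}

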